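\title{Lack of small-time local controllability in $L^2$\\ for a KdV system at critical lengths}

\begin{abstract}
We consider the Korteweg--de Vries equation on an interval $(0,L)$ with homogeneous Dirichlet conditions and a control acting on the Neumann trace at the right endpoint. For the lengths $L=2\pi\sqrt{(k^2+kl+l^2)/3}$ with $2k+l$ not divisible by $3$, we prove that the system is not small-time locally controllable with data in $L^2(0,L)$ and controls in $L^2(0,T)$; null-controllability already fails for arbitrarily small smooth initial data. Coron, Koenig and Nguyen proved this obstruction for controls in $H^1$ and data in $H^3$. The proof uses exact multiplier identities for the first and second spatial primitives of the state. The component of the state that the linearized system cannot move drifts in a fixed direction, by an amount measured by the $L^2(0,T)$-norm of a boundary trace of the first primitive. The cubic term that competes with this drift is removed by a normal-form identity.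
\end{abstract}

\section{Introduction}

\subsection{The control system and the question}

Let $L>0$ and $T>0$. We study the control system
\begin{equation}\label{eq:kdv}
\begin{cases}
y_t+y_x+y_{xxx}+yy_x=0 & t\in(0,T),\ x\in(0,L),\\
y(t,0)=y(t,L)=0,\quad y_x(t,L)=u(t) & t\in(0,T),\\
y(0,x)=y_0(x) & x\in(0,L),
\end{cases}
\end{equation}
with real state $y$, initial datum $y_0$ and control $u$. Multiplying the equation by $2y$ and integrating in $x$ gives, for smooth solutions,
\[
\frac{d}{dt}\int_0^L y^2\,dx=u(t)^2-y_x(t,0)^2 .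
\]
The square of the $L^2(0,T)$-norm of the control is thus the energy injected at $x=L$, and $y_0\in L^2(0,L)$, $u\in L^2(0,T)$ is the natural setting for \eqref{eq:kdv}. For small data in these spaces the system has a unique solution in
\[
X_T=C([0,T];L^2(0,L))\cap L^2(0,T;H^1_0(0,L)),
\]
in the weak sense recalled in Definition~\ref{def:sol}. This fact gives a meaning to the next definition. It is not used in our proofs, which apply to every solution in $X_T$.

The system is \emph{small-time locally controllable in $L^2$} if for every $T>0$ and $\varepsilon>0$ there is $\delta>0$ such that, for all $y_0,y_1\in L^2(0,L)$ of norm less than $\delta$, some $u$ with $\|u\|_{L^2(0,T)}<\varepsilon$ gives $y(T,\cdot)=y_1$. Throughout the paper, $k$ and $l$ are positive integers and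
\begin{equation}\label{eq:H}
L=2\pi\sqrt{\frac{k^2+kl+l^2}{3}},\qquad 2k+l\ \text{is not a multiple of }3 .
\end{equation}
For lengths given by this formula the linearization of \eqref{eq:kdv} at $0$ has a component that no control can influence (Section~\ref{sec:phi}), so that only the nonlinear term can move the state in that direction.

Under \eqref{eq:H}, Coron, Koenig and Nguyen \cite{CKN} proved the following. There are $T_0>0$ and $\varepsilon_0>0$ such that for every $\delta>0$ there is $y_0\in H^3(0,L)\cap H^1_0(0,L)$ with $\|y_0\|_{H^3}<\delta$ for which no $u\in H^1(0,T_0)$ with $\|u\|_{H^1}<\varepsilon_0$ and $u(0)=y_0'(L)$ gives $y(T_0,\cdot)\equiv0$. They write that they are not able to establish the failure of small-time local controllability with data in $L^2(0,L)$ and controls in $L^2(0,T)$. We prove this failure.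

\begin{theorem}\label{thm:main}
Assume \eqref{eq:H}. There are $T_0,\varepsilon_0,\sigma_0>0$ and a real function $f\in C^\infty([0,L])$, $f\not\equiv0$, with $f=f'=0$ at $0$ and at $L$, such that for all $T\in(0,T_0]$ and $\sigma\in(0,\sigma_0)$, no $u$ with $\|u\|_{L^2(0,T)}<\varepsilon_0$ steers $y_0=\sigma f$ to $y(T,\cdot)=0$. In particular, \eqref{eq:kdv} is not small-time locally controllable in $L^2$.
\end{theorem}

Since $\|u\|_{L^2}\le\|u\|_{H^1}$ and $\|\sigma f\|_{H^3}\to0$ as $\sigma\to0$, Theorem~\ref{thm:main} contains the $H^3$/$H^1$ statement above.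

\subsection{Quadratic drift against cubic terms}

The result in $H^1$ suggests the answer in $L^2$ but does not imply it, because far more controls are small in $L^2$ than in $H^1$. An obstruction of this type comes from a quadratic term with a sign, and it persists only as long as the cubic terms are dominated by it. Whether they are can depend on the norm in which the control is small.

\begin{example}\label{ex:ode}
Consider $\dot x_1=u$, $\dot x_2=x_1$, $\dot x_3=x_2^2+x_2x_1^2$, and trajectories with $x_1=x_2=0$ at $t=0$ and $t=T$. Integrating by parts, $\int_0^Tx_2x_1^2\,dt=-\frac12\int_0^Tx_2^2u\,dt$. If $|u|\le1$, in particular if $u$ is small in $H^1(0,T)$, then $x_3(T)-x_3(0)\ge\frac12\int_0^Tx_2^2\,dt\ge0$: the third component can only increase. Now fix $\psi\in C_c^\infty(0,1)$, $\psi\le0$, $\psi\not\equiv0$, and take $x_2(t)=A\mu^2\psi(t/\mu)$ with $0<\mu<T$. Then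
\[
x_3(T)-x_3(0)=\mu^5\Big(A^2\int_0^1\psi^2-A^3\int_0^1|\psi|\,\psi'^2\Big),\qquad \|u\|_{L^2(0,T)}^2=A^2\mu\int_0^1\psi''^2 .
\]
For $A$ large the first quantity is negative, while the second tends to $0$ with $\mu$. With controls small in $L^2$ the cubic term beats the quadratic one.
\end{example}

For \eqref{eq:kdv} we shall meet a quadratic term of size $\iint v^2$ and a cubic term $\iint vv_x^2\Psi$, where $v$ is a primitive of $y$ in $x$. The shape is that of Example~\ref{ex:ode}, with a space derivative in place of the time derivative. The outcome is the opposite one, because the equation satisfied by $v$ allows us to rewrite the cubic term without derivatives.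

Section~\ref{sec:phi} states the quantitative drift estimate, Theorem~\ref{thm:drift}, and deduces Theorem~\ref{thm:main} from it. Section~\ref{sec:idea} shows the mechanism on the linearized system. Sections~\ref{sec:reg}--\ref{sec:end} prove Theorem~\ref{thm:drift}.

\medskip
\noindent\textbf{Notation.} The norm of $L^2(0,L)$ is $\|\cdot\|$ and that of $L^\infty(0,L)$ is $\|\cdot\|_\infty$. An integral $\int$ without limits is $\int_0^L\cdot\,dx$, $\iint$ is $\int_0^T\!\int_0^L\cdot\,dx\,dt$, and $[F]_0^L=F(L)-F(0)$. The norm of $X_T$ is $\sup_t\|y(t)\|+(\iint y_x^2)^{1/2}$.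

\section{The invisible component and its drift}\label{sec:phi}

\subsection{Solutions}

We treat the nonlinearity as a source in divergence form. Consider
\begin{equation}\label{eq:lin}
y_t+y_x+y_{xxx}=-g_x,\qquad y(t,0)=y(t,L)=0,\qquad y_x(t,L)=u,\qquad y(0,\cdot)=y_0,
\end{equation}
with $y_0\in L^2(0,L)$, $u\in L^2(0,T)$, $g\in L^1(0,T;H^1_0(0,L))$. If $y$ is smooth and $\phi(0)=\phi(L)=\phi'(0)=0$, three integrations by parts give $-\int y_{xxx}\phi=u\,\phi'(L)+\int y\phi'''$. This leads to the standard weak form.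

\begin{definition}\label{def:sol}
A solution of \eqref{eq:lin} is a function $y\in X_T$ such that, for every $\phi\in H^3(0,L)$ with $\phi(0)=\phi(L)=\phi'(0)=0$ and every $t\in[0,T]$,
\begin{equation}\label{eq:weak}
\int y(t)\phi-\int y_0\phi=\int_0^t\Big(\int y(\phi'+\phi''')+\int g\phi'+u\,\phi'(L)\Big)ds .
\end{equation}
A solution of \eqref{eq:kdv} is a function $y\in X_T$ that solves \eqref{eq:lin} with $g=y^2/2$.
\end{definition}

The source $g=y^2/2$ is admissible: $g_x=yy_x$ and $\|yy_x\|\le\|y\|_\infty\|y_x\|\le\sqrt L\,\|y_x\|^2$, which is integrable in time.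

\subsection{A test function that does not see the control}

The control enters \eqref{eq:weak} only through $\phi'(L)$. An eigenfunction of $\partial_x+\partial_x^3$ that satisfies the three conditions of Definition~\ref{def:sol} and also $\phi'(L)=0$ therefore measures a component of $y$ on which $u$ has no direct effect. Four conditions are one too many for a third-order eigenvalue problem; the formula for $L$ in \eqref{eq:H} makes them compatible. Put
\[
\eta_1=-\frac{2\pi(2k+l)}{3L},\qquad \eta_2=\frac{2\pi(k-l)}{3L},\qquad \eta_3=\frac{2\pi(k+2l)}{3L},\qquad P=\eta_1\eta_2\eta_3,\qquad\theta=\eta_1L,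
\]
\[
\varphi(x)=(\eta_2-\eta_3)e^{i\eta_1x}+(\eta_3-\eta_1)e^{i\eta_2x}+(\eta_1-\eta_2)e^{i\eta_3x},\qquad \Psi(t,x)=e^{iPt}\varphi(x).
\]

\begin{lemma}\label{lem:phi}
One has $\varphi'''+\varphi'=-iP\varphi$, hence $\Psi_t+\Psi_x+\Psi_{xxx}=0$. Moreover $\varphi=\varphi'=0$ at $0$ and at $L$,
\[
\varphi''(0)=(2\pi/L)^3kl(k+l)>0,\qquad \varphi''(L)=e^{i\theta}\varphi''(0),
\]
the number $e^{i\theta}$ is a non-real cube root of unity, and
\[
\zeta:=\varphi''(0)-\varphi''(L)=\varphi''(0)(1-e^{i\theta})\ne0 .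
\]
\end{lemma}

\begin{proof}
We have $\eta_1+\eta_2+\eta_3=0$ and $(2k+l)^2+(k-l)^2+(k+2l)^2=6(k^2+kl+l^2)$, so by the formula for $L$
\[
\sum_{i<j}\eta_i\eta_j=-\frac12\sum_j\eta_j^2=-\frac{4\pi^2}{9L^2}\cdot3(k^2+kl+l^2)=-1 .
\]
The $\eta_j$ are therefore the roots of $\eta^3-\eta-P$, and $(\partial_x^3+\partial_x)e^{i\eta_jx}=-i(\eta_j^3-\eta_j)e^{i\eta_jx}=-iPe^{i\eta_jx}$. The coefficients $c_1=\eta_2-\eta_3$, $c_2=\eta_3-\eta_1$, $c_3=\eta_1-\eta_2$ satisfy $\sum c_j=0$, $\sum c_j\eta_j=0$ and $\sum c_j\eta_j^2=-c_1c_2c_3$, as one sees by expanding. This gives $\varphi(0)=\varphi'(0)=0$ and $\varphi''(0)=c_1c_2c_3$, and $c_1=-2\pi l/L$, $c_2=2\pi(k+l)/L$, $c_3=-2\pi k/L$. The differences $(\eta_i-\eta_j)L$ are multiples of $2\pi$, so $e^{i\eta_jL}=e^{i\theta}$ for all $j$, and each derivative of $\varphi$ at $L$ is $e^{i\theta}$ times its value at $0$. Finally $\theta=-2\pi(2k+l)/3$ and $2k+l$ is not a multiple of $3$.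
\end{proof}

\begin{example}\label{ex:12}
Take $k=1$, $l=2$, so $L=2\pi\sqrt{7/3}$ and $2\pi/(3L)=1/\sqrt{21}$. Then $(\eta_1,\eta_2,\eta_3)=(-4,-1,5)/\sqrt{21}$, $P=20/21^{3/2}$, $e^{i\theta}=e^{-2\pi i/3}$,
\[
\varphi(x)=\frac{1}{\sqrt{21}}\Big(-6e^{-4ix/\sqrt{21}}+9e^{-ix/\sqrt{21}}-3e^{5ix/\sqrt{21}}\Big),\qquad\varphi''(0)=\frac{162}{21^{3/2}},
\]
and $\zeta=\varphi''(0)(1+e^{i\pi/3})$. In the case $k=l=1$, excluded by \eqref{eq:H}, the same formulas give $L=2\pi$, $P=0$, $\varphi=2(1-\cos x)$, $\varphi''(0)=\varphi''(L)=2$ and $\zeta=0$.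
\end{example}

For $z\in L^2(0,L)$ put $\Pi z=\int z\varphi\in\mathbb C$. The real and imaginary parts of $\varphi$ are admissible in \eqref{eq:weak}, so $t\mapsto\Pi y(t)$ is absolutely continuous with derivative $-iP\,\Pi y+\int g\varphi'$. Multiplying by $e^{iPt}$ and integrating,
\begin{equation}\label{eq:I0}
e^{iPT}\Pi y(T)-\Pi y_0=\iint g\Psi_x .
\end{equation}
For the linearized system, $g=0$, the number $\Pi y(t)$ rotates at speed $P$ whatever the control. For \eqref{eq:kdv} the right side is $\frac12\iint y^2\Psi_x$, and the question is whether the control can point this complex number in every direction in a short time.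

\subsection{The drift estimate}

The answer is expressed through the time primitive of the trace $y_{xx}(t,0)$. This trace is not defined for $y\in X_T$, but its primitive is. Fix $\omega\in C^\infty([0,L])$ equal to $1$ near $0$ and to $0$ near $L$. For a solution of \eqref{eq:lin} set
\begin{equation}\label{eq:alpha}
\alpha(t)=\int y(T)\omega-\int y(t)\omega-\int_t^T\Big(\int y(\omega'+\omega''')+\int g\omega'\Big)ds,\qquad v(t,x)=\alpha(t)+\int_0^xy(t,\xi)\,d\xi .
\end{equation}
Then $\alpha\in C([0,T])$, $v\in C([0,T];H^1(0,L))$, $v_x=y$, $\alpha=v(\cdot,0)$ and $v(T,0)=0$. The function $\alpha$ does not depend on $\omega$, since the difference of two choices lies in $C_c^\infty(0,L)$ and \eqref{eq:weak} applies to it. For smooth $y$, multiplying the equation by $\omega$ gives $\frac{d}{dt}\int y\omega=\int y(\omega'+\omega''')+\int g\omega'+y_{xx}(t,0)$, that is,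
\begin{equation}\label{eq:alphasmooth}
\alpha(t)=\int_t^Ty_{xx}(s,0)\,ds .
\end{equation}

\begin{theorem}[Quadratic drift]\label{thm:drift}
Assume \eqref{eq:H}. For every $\tau>0$ there are $s_\tau\in(0,1]$ and $C_\tau>0$, depending only on $k,l,\tau$, such that if $0<T\le s_\tau$ and $\|y_0\|^2+\|u\|_{L^2(0,T)}^2\le s_\tau^2$, every solution $y$ of \eqref{eq:kdv} satisfies, with $\alpha$ given by \eqref{eq:alpha} for $g=y^2/2$,
\begin{equation}\label{eq:drift}
\Big|\,e^{iPT}\Pi y(T)-\Pi y_0-\frac{\zeta}{6}\int_0^T\alpha^2\,dt\,\Big|\le\tau\int_0^T\alpha^2\,dt+C_\tau\big(\|y_0\|^2+\|y(T)\|^2\big).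
\end{equation}
\end{theorem}

Up to terms quadratic in the initial and final states, the invisible component moves along the ray $\mathbb R_+\zeta$. The next statement eliminates $\alpha$.

\begin{theorem}[Cones of obstruction]\label{thm:cones}
Assume \eqref{eq:H}. For every $\nu\in(0,|\zeta|]$ there are $T_\nu,\varepsilon_\nu\in(0,1]$ and $C_\nu>0$ such that for every $\kappa\in\mathbb C$ with $|\kappa|=1$ and $\operatorname{Re}(\kappa\zeta)\ge\nu$, every $T\le T_\nu$ and every solution of \eqref{eq:kdv} with $\|y_0\|^2+\|u\|^2_{L^2(0,T)}\le\varepsilon_\nu^2$,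
\begin{equation}\label{eq:cones}
\operatorname{Re}\big[\kappa\big(e^{iPT}\Pi y(T)-\Pi y_0\big)\big]\ge-C_\nu\big(\|y_0\|^2+\|y(T)\|^2\big).
\end{equation}
\end{theorem}

The admissible $\kappa$ form an arc of half-angle $\arccos(\nu/|\zeta|)$ centered at $\bar\zeta/|\zeta|$, and the numbers $z$ with $\operatorname{Re}(\kappa z)\ge0$ for all of them form the sector of half-angle $\arcsin(\nu/|\zeta|)$ around $\zeta$.

\begin{proof}[Proof of Theorem~\ref{thm:cones}]
Apply Theorem~\ref{thm:drift} with $\tau=\nu/6$ and put $T_\nu=\varepsilon_\nu=s_\tau$, $C_\nu=C_\tau$. By \eqref{eq:drift}, the left side of \eqref{eq:cones} is at least $\frac16(\operatorname{Re}(\kappa\zeta)-\nu)\int_0^T\alpha^2\,dt-C_\nu(\|y_0\|^2+\|y(T)\|^2)$, and the first term is nonnegative.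
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\nu=|\zeta|$, $\kappa=\bar\zeta/|\zeta|$ and $f=\operatorname{Re}(\kappa\varphi)$. Then $f=f'=0$ at both ends, and $f\not\equiv0$ because $f''(0)-f''(L)=\operatorname{Re}(\kappa\zeta)=|\zeta|>0$. Let $T_0=T_\nu$, $\varepsilon_0=\varepsilon_\nu/2$, and choose $\sigma_0\le1/C_\nu$ with $\sigma_0\|f\|\le\varepsilon_\nu/2$. Suppose that $T\le T_0$, $0<\sigma<\sigma_0$, $\|u\|_{L^2(0,T)}<\varepsilon_0$, $y_0=\sigma f$ and $y(T)=0$. Then $\|y_0\|^2+\|u\|^2_{L^2(0,T)}\le\varepsilon_\nu^2$ and, $y_0$ being real, $\operatorname{Re}(\kappa\Pi y_0)=\int y_0f=\sigma\|f\|^2$. Inequality \eqref{eq:cones} reads $-\sigma\|f\|^2\ge-C_\nu\sigma^2\|f\|^2$, so $\sigma\ge1/C_\nu\ge\sigma_0$, a contradiction. If the system were small-time locally controllable, the definition with $T=T_0$ and $\varepsilon=\varepsilon_0$ would give some $\delta>0$, and $y_0=\sigma f$, $y_1=0$ with $\sigma<\sigma_0$, $\sigma\|f\|<\delta$ would contradict what we have just proved.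
\end{proof}

\section{The mechanism on the linearized system}\label{sec:idea}

The quadratic form $\iint y^2\Psi_x$ in \eqref{eq:I0} has no visible sign: for every $\kappa$ the function $\operatorname{Re}(\kappa\varphi')$ has mean zero on $(0,L)$. The sign appears when the form is converted into boundary terms. The tool is a single weighted energy identity, on which the whole paper rests.

\begin{lemma}[Kato identity]\label{lem:K}
Let $f\in C([0,T];H^3)\cap C^1([0,T];L^2)$ be real, put $s=-(f_t+f_x+f_{xxx})$, and let $B\in C([0,T];H^3)$ be complex-valued with $B_t$ continuous on $[0,T]\times[0,L]$. Then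
\begin{equation}\label{eq:K}
\begin{aligned}
\frac{d}{dt}\int f^2B={}&\int f^2(B_t+B_x+B_{xxx})-3\int f_x^2B_x-2\int sfB\\
&+\big[-f^2B-2ff_{xx}B+f_x^2B+2ff_xB_x-f^2B_{xx}\big]_0^L .
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}
Since $f^2\in C^1([0,T];L^1)$ and $B\in C^1([0,T];L^\infty)$, the left side equals $\int f^2B_t-2\int ff_xB-2\int ff_{xxx}B-2\int sfB$. Integrating by parts,
\begin{align*}
-2\int ff_xB&=-[f^2B]_0^L+\int f^2B_x,\\
-2\int ff_{xxx}B&=-2[ff_{xx}B]_0^L+2\int f_{xx}f_xB+2\int f_{xx}fB_x,\\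
2\int f_{xx}f_xB&=[f_x^2B]_0^L-\int f_x^2B_x,\\
2\int f_{xx}fB_x&=[2ff_xB_x]_0^L-2\int f_x^2B_x-[f^2B_{xx}]_0^L+\int f^2B_{xxx}.
\end{align*}
The sum is \eqref{eq:K}.
\end{proof}

In the formal expansion $u=\epsilon u_1$, $y=\epsilon y_1+O(\epsilon^2)$, with initial and final data of order $\epsilon^2$, the first term $y_1$ solves the linearized system and vanishes at $t=0$ and $t=T$. In this section, let $y$ be a smooth solution of \eqref{eq:lin} with $g=0$ and $y(0)=y(T)=0$.

\subsection{The first primitive}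
If $f$ and $B$ both solve $\partial_t+\partial_x+\partial_x^3=0$, identity \eqref{eq:K} expresses $\iint f_x^2B_x$ by terms on the boundary of $(0,T)\times(0,L)$. We want $B=\Psi$ and $f_x=y$. A primitive $v=a(t)+\int_0^xy$ satisfies $v_t+v_x+v_{xxx}=a'(t)+y_{xx}(t,0)$, so the constant of integration is forced up to its value at one time; the choice $a(T)=0$ gives $a=\alpha$, by \eqref{eq:alphasmooth}. Put $\beta=v(\cdot,L)$. As $\Psi=\Psi_x=0$ at both ends, only the last term of the bracket in \eqref{eq:K} survives: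
\begin{equation}\label{eq:br1}
[-v^2\Psi_{xx}]_0^L=\varphi''(0)\,(\alpha^2-e^{i\theta}\beta^2)\,e^{iPt}.
\end{equation}
Here $v(T)=0$, and we obtain the exact formula
\begin{equation}\label{eq:lin1}
3\iint y^2\Psi_x=\int v(0)^2\varphi+\varphi''(0)\int_0^T(\alpha^2-e^{i\theta}\beta^2)e^{iPt}\,dt .
\end{equation}
In short time $e^{iPt}$ is close to $1$. For $k=1$, $l=2$ the boundary integrand is then close to $\frac{162}{21^{3/2}}(\alpha^2+e^{i\pi/3}\beta^2)$, whose real part is a positive multiple of $\alpha^2+\frac12\beta^2$. The two endpoints push in directions at an angle $\pi/3$, and neither can undo the other. For $k=l=1$ the integrand is $2(\alpha^2-\beta^2)$ and the endpoints compete.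

\subsection{The second primitive}
To find the direction of the drift we compare $\int_0^T\alpha^2$ with $\int_0^T\beta^2$. These are squares of the Neumann traces of a primitive $w$ of $v$, so they are energy fluxes for $w$. A primitive $w=c(t)+\int_0^xv$ satisfies $w_t+w_x+w_{xxx}=c'+\alpha+y_x(t,0)$, and we choose $c$ so that this vanishes and $c(T)=0$. Since $w_{xx}=y=0$ at both ends, the bracket in \eqref{eq:K} for $f=w$, $B=1$ is
\begin{equation}\label{eq:br2}
[-w^2+w_x^2]_0^L=-[w^2]_0^L+\beta^2-\alpha^2,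
\end{equation}
and, as $w(T)=0$,
\begin{equation}\label{eq:lin2}
\int_0^T(\beta^2-\alpha^2)\,dt=-\|w(0)\|^2+\int_0^T[w^2]_0^L\,dt .
\end{equation}
The right side is small compared with $\iint v^2$. Indeed $w(t)=\int_t^T(v+v_{xx})\,ds$, so an average $\int w(t)\chi$ against a bump $\chi$ of width $r$ is at most $\sqrt T\,\|\chi+\chi''\|(\iint v^2)^{1/2}$, while $w(t)$ oscillates by at most $\sqrt r\,\|v(t)\|$ on an interval of length $r$. In the same way the constant $v(0)$ in \eqref{eq:lin1} is $O(\sqrt T)(\iint v^2)^{1/2}$. What enters at one end leaves at the other: $\int_0^T\beta^2\approx\int_0^T\alpha^2$, and \eqref{eq:lin1} becomes $3\iint y^2\Psi_x\approx\zeta\int_0^T\alpha^2$. For this to be meaningful, the errors, measured by $\iint v^2$, must be controlled by $\int_0^T\alpha^2$; this will follow from \eqref{eq:K} with $f=w$ and an affine weight $B$.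

\subsection{The cubic term}\label{sub:cubic}
For \eqref{eq:kdv}, $v$ solves the equation with source $s=y^2/2$, and \eqref{eq:lin1} acquires the term
\[
K=\iint vy^2\Psi=\iint vv_x^2\Psi .
\]
Let $N^2$ be the size of the quadratic terms, $N^2\ge\iint v^2$, and let $\varepsilon$ be the size of the data. As in Example~\ref{ex:ode}, $K=-\frac12\iint v^2(y\Psi)_x$, so $K$ is small compared with $N^2$ when $y$ and $y_x$ are uniformly small. In $X_T$ we have no uniform bound on $y_x$. The bounds $\sup|v|\le C\varepsilon$ and $\iint y^2\le C\varepsilon N$ proved below give $|K|\le C\varepsilon^2N$, which is of no use when $N\ll\varepsilon^2$. But $K$ is again of the form $\iint f_x^2B_x$, with $f=v$ and $B_x=v\Psi$, and this $B$ nearly solves the linear equation, since $v$ and $\Psi$ do. A second application of \eqref{eq:K} replaces $K$ by cubic terms in which $v$ is not differentiated, by quartic terms, and by one boundary term containing $u$. This is done in Section~\ref{sec:cubic}.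

\section{Regular solutions and a priori bounds}\label{sec:reg}

From now on $0<T\le1$, and $C$ denotes constants depending only on $k$ and $l$. Identity \eqref{eq:K} requires three derivatives, which a solution in $X_T$ does not have. We view a solution of \eqref{eq:kdv} as the solution of the \emph{linear} problem \eqref{eq:lin} with the fixed source $g=y^2/2$, approximate $(y_0,u,g)$ by smooth data, and pass to the limit in integrated identities.

Let $A=-\partial_x-\partial_x^3$ with domain $D(A)=\{z\in H^3:z(0)=z(L)=z'(L)=0\}$. This operator generates a contraction semigroup on $L^2(0,L)$, and its adjoint is $A^*=\partial_x+\partial_x^3$ on $\{\phi\in H^3:\phi(0)=\phi(L)=\phi'(0)=0\}$, the space of test functions in \eqref{eq:weak}; see \cite{Rosier}. In particular $A$ is closed and densely defined, so $A^{**}=A$, and $\int zAz=-\frac12z'(0)^2\le0$ on $D(A)$. We also use the following fact \cite[Cor.~4.2.5]{Pazy}: if $z_0\in D(A)$ and $F\in C^1([0,T];L^2)$, then $z_t=Az+F$, $z(0)=z_0$ has a solution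 that is $C^1$ with values in $L^2$, with $z(t)\in D(A)$. Then $Az=z_t-F$ is continuous in time, and since the graph norm of $A$ is equivalent to the $H^3$-norm, $z\in C([0,T];H^3)$.

Data are called \emph{regular} if $y_0\in C_c^\infty(0,L)$, $u\in C_c^\infty(0,T)$ and $g\in C_c^\infty((0,T)\times(0,L))$.

\begin{lemma}\label{lem:reg}
For regular data, \eqref{eq:lin} has a solution $y\in C([0,T];H^3)\cap C^1([0,T];L^2)$, which satisfies the equation and the boundary conditions for every $t$, and
\begin{equation}\label{eq:energy}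
\frac d{dt}\int y^2=-2\int g_xy+u^2-y_x(t,0)^2,\qquad\frac d{dt}\int xy^2=\int y^2-3\int y_x^2-2\int xg_xy+Lu^2 .
\end{equation}
Consequently $\|y\|_{X_T}\le C\big(\|y_0\|+\|u\|_{L^2(0,T)}+\|g_x\|_{L^1(0,T;L^2)}\big)$.
\end{lemma}

\begin{proof}
Let $q(x)=x(x-L)/L$, so that $q(0)=q(L)=0$, $q'(L)=1$, $q'''=0$. Solve $z_t=Az+F$, $z(0)=y_0$ with $F=-g_x-u'q-uq'$, and put $y=z+uq$. Then $y$ has the stated properties, and \eqref{eq:weak} follows by integration by parts. Apply \eqref{eq:K} with $f=y$, $s=g_x$ and $B=1$ or $B=x$; since $y=0$ at both ends, the bracket reduces to $[y_x^2B]_0^L$, which gives \eqref{eq:energy}. With $m=\sup_t\|y(t)\|$ and $G=\|g_x\|_{L^1(0,T;L^2)}$, the first identity gives $m^2\le\|y_0\|^2+\|u\|_{L^2}^2+2Gm$, hence $m\le\|y_0\|+\|u\|_{L^2}+2G$, and the second gives $3\iint y_x^2\le L\|y_0\|^2+m^2+2LGm+L\|u\|_{L^2}^2$.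
\end{proof}

\begin{lemma}\label{lem:approx}
Let $y$ be a solution of \eqref{eq:lin} and let $(y_0^n,u^n,g^n)$ be regular data converging to $(y_0,u,g)$ in $L^2(0,L)\times L^2(0,T)\times L^1(0,T;H^1_0)$; such data exist by density. The solutions $y^n$ of Lemma~\ref{lem:reg} converge to $y$ in $X_T$.
\end{lemma}

\begin{proof}
By linearity and the estimate of Lemma~\ref{lem:reg}, $(y^n)$ is a Cauchy sequence in $X_T$, and its limit $\tilde y$ satisfies \eqref{eq:weak}. Let $z=y-\tilde y$ and $Z(t)=\int_0^tz\,ds$. Subtracting the weak forms gives $\int z(t)\phi=\int Z(t)A^*\phi$ for all $\phi\in D(A^*)$. Thus $Z(t)\in D(A^{**})=D(A)$ and $AZ(t)=z(t)=Z'(t)$, so $\frac d{dt}\|Z\|^2=2\int ZAZ\le0$. As $Z(0)=0$, we get $Z\equiv0$ and $z\equiv0$.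
\end{proof}

\begin{lemma}\label{lem:apriori}
Let $y$ be a solution of \eqref{eq:kdv} with $\|y_0\|^2+\|u\|_{L^2(0,T)}^2\le\varepsilon^2\le1$. Then
\begin{equation}\label{eq:apriori}
\sup_{t\in[0,T]}\|y(t)\|\le\varepsilon,\qquad\iint y_x^2\le C\varepsilon^2,\qquad\|u\|_{L^2(0,T)}\le\varepsilon .
\end{equation}
\end{lemma}

\begin{proof}
Integrate \eqref{eq:energy} in time for $y^n$, drop the term $-y^n_x(t,0)^2\le0$, and let $n\to\infty$; the source terms converge because $g^n_x\to g_x=yy_x$ in $L^1(0,T;L^2)$ and $y^n\to y$ in $C([0,T];L^2)$. For almost every $t$, $\int y^2y_x=0$ and $-2\int xy^2y_x=\frac23\int y^3$. The first identity gives $\|y(t)\|^2\le\|y_0\|^2+\|u\|^2_{L^2}\le\varepsilon^2$, and the second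
\[
3\iint y_x^2\le\int xy_0^2+\iint y^2+L\|u\|_{L^2}^2+\frac23\iint|y|^3 .
\]
Since $\frac23\int|y|^3\le\frac23\sqrt L\,\|y_x\|\|y\|^2\le\|y_x\|^2+C\|y\|^4$, the last term is at most $\iint y_x^2+C\varepsilon^4$.
\end{proof}

\section{Primitives and exact identities}\label{sec:prim}

Let $y$ be a solution of \eqref{eq:lin}, with $\alpha$ and $v$ given by \eqref{eq:alpha}. Put $h(t,x)=\int_0^xg(t,\xi)\,d\xi$ and define the second primitive by the same recipe, with $(v,h)$ in place of $(y,g)$:
\begin{equation}\label{eq:gamma}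
\gamma_0(t)=\int v(T)\omega-\int v(t)\omega-\int_t^T\Big(\int v(\omega'+\omega''')+\int h\omega'\Big)ds,\qquad w(t,x)=\gamma_0(t)+\int_0^xv(t,\xi)\,d\xi .
\end{equation}
Write $\beta=v(\cdot,L)$ and $\gamma_L=w(\cdot,L)$. Then $w\in C([0,T];H^2)$, $w_x=v$, $\gamma_0=w(\cdot,0)$, and
\begin{equation}\label{eq:final}
v(T,x)=\int_0^xy(T,\xi)\,d\xi,\qquad w(T,x)=\int_0^xv(T,\xi)\,d\xi .
\end{equation}
This normalization makes $v(T)$ and $w(T)$ as small as $y(T)$; we shall integrate backward from $T$.

\medskip\noindent\textbf{Regular data.} By \eqref{eq:alphasmooth}, whose derivation is valid for the solutions of Lemma~\ref{lem:reg}, $\alpha'=-y_{xx}(t,0)$. Since $y$ and $g$ vanish at $x=0$, $v_t=-y_{xx}(t,0)+\int_0^xy_t=-y-y_{xx}-g$. Multiplying this by $\omega$ gives $\frac d{dt}\int v\omega=\int v(\omega'+\omega''')+\int h\omega'+\alpha+y_x(t,0)$, so $\gamma_0'=-\alpha-y_x(t,0)$ and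
\[
w_t=-\alpha-y_x(t,0)-(v-\alpha)-(v_{xx}-y_x(t,0))-h=-v-v_{xx}-h .
\]
Therefore
\begin{equation}\label{eq:vw}
v_t+v_x+v_{xxx}=-g,\qquad w_t+w_x+w_{xxx}=-h,
\end{equation}
with $v_x=w_{xx}=0$ at $x=0,L$ and $v_{xx}(t,L)=u(t)$. Moreover $v\in C([0,T];H^4)\cap C^1([0,T];H^1)$ and $w\in C([0,T];H^5)\cap C^1([0,T];H^2)$, so Lemma~\ref{lem:K} applies to both.

\medskip\noindent\textbf{Passage to the limit.} Formulas \eqref{eq:alpha} and \eqref{eq:gamma} define $v$ and $w$ as continuous linear functions of $(y,g)\in X_T\times L^1(0,T;H^1_0)$ with values in $C([0,T];H^1)$ and $C([0,T];H^2)$. Along the sequence of Lemma~\ref{lem:approx}, $v^n\to v$ and $w^n\to w$ uniformly on $[0,T]\times[0,L]$. Moreover $y^n\to y$ in $C([0,T];L^2)$, $(y^n)^2\to y^2$ in $C([0,T];L^1)$, $u^n\to u$ in $L^2(0,T)$, and $g^n$, $h^n$, $\int_0^xg^n\Psi$ converge in $L^1(0,T;L^\infty)$. Every term in the identities of this section and of Lemma~\ref{lem:I3} is the integral of a product of uniformly convergent factors with at most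 one factor of this second list. These identities, proved for regular data with $g^n$ and $h^n$, therefore hold for all solutions of \eqref{eq:lin}. Only in the limit do we substitute
\[
g=\tfrac12y^2,\qquad h=\tfrac12\int_0^xy^2,\qquad 0\le h(t,x)\le\tfrac12\|y(t)\|^2 .
\]

Multiplying \eqref{eq:vw} by $\chi\in C_c^\infty(0,L)$ and integrating over $(t,T)\times(0,L)$ gives the formulas for averages
\begin{align}
\int v(t)\chi&=\int v(T)\chi+\int_t^T\Big(\int y(\chi+\chi'')+\int g\chi\Big)ds\label{eq:avy}\\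
&=\int v(T)\chi+\int_t^T\Big(-\int v(\chi'+\chi''')+\int g\chi\Big)ds,\label{eq:avv}\\
\int w(t)\chi&=\int w(T)\chi+\int_t^T\Big(\int v(\chi+\chi'')+\int h\chi\Big)ds.\label{eq:avw}
\end{align}

\begin{proposition}\label{prop:id}
Let $y$ be a solution of \eqref{eq:kdv} and $K=\iint vy^2\Psi$. Then
\begin{align}
6\big(e^{iPT}\Pi y(T)-\Pi y_0\big)&=-\Big[\int v^2\Psi\Big]_{t=0}^{T}+\varphi''(0)\int_0^T(\alpha^2-e^{i\theta}\beta^2)e^{iPt}\,dt-K,\label{eq:I1}\\
\int_0^T(\beta^2-\alpha^2)\,dt&=\|w(T)\|^2-\|w(0)\|^2+\int_0^T[w^2]_0^L\,dt+2\iint hw,\label{eq:I2a}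
\end{align}
and for every $t\in[0,T]$
\begin{equation}\label{eq:I2b}
\begin{aligned}
\int w(t)^2(2L-x)+3\int_t^T\!\!\int v^2={}&\int w(T)^2(2L-x)+\int_t^T\!\!\int w^2+2\int_t^T\!\!\int hw(2L-x)\\
&+\int_t^T\big(2L\alpha^2-L\beta^2+L\gamma_L^2-2L\gamma_0^2+2\gamma_L\beta-2\gamma_0\alpha\big)ds .
\end{aligned}
\end{equation}
\end{proposition}

\begin{proof}
For regular data, \eqref{eq:K} with $f=v$, $s=g$, $B=\Psi$ and the bracket \eqref{eq:br1} gives
\[
\frac d{dt}\int v^2\Psi=-3\int y^2\Psi_x-2\int gv\Psi+\varphi''(0)(\alpha^2-e^{i\theta}\beta^2)e^{iPt}.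
\]
Integrate in time and pass to the limit; then $2\iint gv\Psi=K$, and $3\iint y^2\Psi_x$ is the left side of \eqref{eq:I1} by \eqref{eq:I0}. Identity \eqref{eq:K} with $f=w$, $s=h$, $B=1$ and the bracket \eqref{eq:br2} gives \eqref{eq:I2a}. With $B=x-2L$ it gives
\[
-\frac d{dt}\int w^2(2L-x)=\int w^2-3\int v^2+2\int hw(2L-x)+\big[-w^2B+v^2B+2wv\big]_0^L ,
\]
and the expression in brackets equals $L\gamma_L^2-L\beta^2+2\gamma_L\beta$ at $x=L$ and $2L\gamma_0^2-2L\alpha^2+2\gamma_0\alpha$ at $x=0$. Integrating over $(t,T)$ gives \eqref{eq:I2b}.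
\end{proof}

The weight in \eqref{eq:I2b} is chosen decreasing so that $\int w(t)^2(2L-x)$ and $\int_t^T\!\int v^2$ have the same sign when we integrate backward, and bounded below so that the identity controls $\|w(t)\|$.

\section{The quadratic terms}\label{sec:quad}

In this section and the next, $y$ is a solution of \eqref{eq:kdv} with $T\le1$ and $\|y_0\|^2+\|u\|_{L^2(0,T)}^2\le\varepsilon^2\le1$. Put
\[
N^2=\iint v^2+\int_0^T\alpha^2\,dt+\int_0^T\beta^2\,dt,\qquad\rho=\|y_0\|+\|y(T)\|\le2\varepsilon,\qquad\lambda=T^{1/6}+\varepsilon\le2 .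
\]
The goal is to bound every error term by $C(\lambda N^2+\rho^2)$ and then $N^2$ by $\int_0^T\alpha^2$. We use without comment
\begin{equation}\label{eq:alg}
(\lambda N+\rho)^2\le C(\lambda N^2+\rho^2),\qquad\varepsilon(N+\rho)^2\le C(\lambda N^2+\rho^2).
\end{equation}
We also use the following elementary fact: if $\chi\ge0$ has integral $1$ and is supported in an interval $J\ni x$, then $|F(x)-\int F\chi|\le\int_J|F'|$.

The sources $g$ and $h$ are quadratic in $y$, and the bound $\iint y^2\le\varepsilon^2$ carries no factor $N$. Interpolating $y$ between $v$ and $y_x$ provides one: as $y=0$ at both ends, $\|y(t)\|^2=\int yv_x=-\int y_xv\le\|v(t)\|\|y_x(t)\|$ for almost every $t$, so by \eqref{eq:apriori}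
\begin{equation}\label{eq:E1}
\iint y^2\le C\varepsilon N .
\end{equation}

\begin{lemma}[Pointwise bounds]\label{lem:pt}
One has
\begin{gather}
\|v(T)\|_\infty+\|w(T)\|_\infty\le C\rho,\qquad\|v(0)\|_\infty+\|w(0)\|_\infty\le C(\lambda N+\rho),\label{eq:E3}\\
\|w\|_{L^2(0,T;L^\infty)}\le C(\lambda N+\rho),\label{eq:E2}\\
\sup_{[0,T]\times[0,L]}|v|\le C\varepsilon .\label{eq:E7}
\end{gather}
\end{lemma}

\begin{proof}
The bounds at $t=T$ follow from \eqref{eq:final}. Fix $\chi_0\in C_c^\infty(0,1)$ with $\chi_0\ge0$ and $\int_0^1\chi_0=1$. Given $r\in(0,L]$ and $x\in[0,L]$, choose $J=[a,a+r]\subset[0,L]$ containing $x$ and let $\chi(\xi)=r^{-1}\chi_0((\xi-a)/r)$. Then $\|\chi+\chi''\|\le Cr^{-5/2}$ and $|w(t,x)-\int w(t)\chi|\le\int_J|v(t)|\le\sqrt r\,\|v(t)\|$. In \eqref{eq:avw} the three terms are bounded by $C\rho$, by $Cr^{-5/2}\sqrt T\,N$ (Cauchy--Schwarz in time), and by $\frac12\iint y^2\le C\varepsilon N$. Hence, for all $t\in[0,T]$,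
\begin{equation}\label{eq:wsup}
\|w(t)\|_\infty\le\sqrt r\,\|v(t)\|+Cr^{-5/2}\sqrt T\,N+C\varepsilon N+C\rho .
\end{equation}
Taking the $L^2(0,T)$-norm gives $\|w\|_{L^2(0,T;L^\infty)}\le(\sqrt r+Cr^{-5/2}T+C\varepsilon)N+C\rho$. The choice $r=LT^{1/3}$, the length over which $\partial_t+\partial_x^3$ acts in time $T$, balances the first two terms and proves \eqref{eq:E2}.

Now let $r=L$, so that $\chi$ is a fixed function. Formula \eqref{eq:avv} at $t=0$ and \eqref{eq:E1} give $|\int v(0)\chi|\le C\rho+C\sqrt T\,N+C\varepsilon N$, and $|v(0,x)-\int v(0)\chi|\le\int|y_0|\le C\rho$. This is the bound for $v(0)$, and \eqref{eq:wsup} at $t=0$ gives the bound for $w(0)$. Finally \eqref{eq:avy} and \eqref{eq:apriori} give $|\int v(t)\chi|\le C\rho+CT\varepsilon+CT\varepsilon^2\le C\varepsilon$, and $|v(t,x)-\int v(t)\chi|\le\int|y(t)|\le C\varepsilon$, which proves \eqref{eq:E7}.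
\end{proof}

The bound \eqref{eq:E2} is only square integrable in time. To multiply $w$ by $h$, which is merely integrable in time, we need a bound uniform in time; it costs the small factor $\lambda$.

\begin{lemma}\label{lem:M}
Let $M=\sup_{t\in[0,T]}\|w(t)\|$. Then $M\le C(N+\rho)$, and
\begin{equation}\label{eq:hw}
\iint|hw|\le C\varepsilon NM\le C(\lambda N^2+\rho^2).
\end{equation}
\end{lemma}

\begin{proof}
We have $\int|hw|\le\frac12\|y(t)\|^2\sqrt L\,M$, so \eqref{eq:E1} gives the first inequality in \eqref{eq:hw}. In \eqref{eq:I2b} the left side is at least $L\|w(t)\|^2$. On the right, the first term is at most $C\rho^2$ by \eqref{eq:E3}, the term with $h$ is at most $C\varepsilon NM$, and the others are at most $C(N^2+\|w\|^2_{L^2(0,T;L^\infty)})\le C(N+\rho)^2$ by \eqref{eq:E2}. Thus $LM^2\le C(N+\rho)^2+C\varepsilon NM\le C(N+\rho)^2+\frac L2M^2$, and $M$ is finite because $w\in C([0,T];H^2)$. The second inequality in \eqref{eq:hw} follows from \eqref{eq:alg}.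
\end{proof}

\begin{lemma}[Balance and coercivity]\label{lem:coer}
One has
\begin{equation}\label{eq:E5}
\Big|\int_0^T(\beta^2-\alpha^2)\,dt\Big|\le C(\lambda N^2+\rho^2),
\end{equation}
and there is $\lambda_*>0$, depending only on $k,l$, such that for $\lambda\le\lambda_*$
\begin{equation}\label{eq:E6}
N^2\le C\int_0^T\alpha^2\,dt+C\rho^2 .
\end{equation}
\end{lemma}

\begin{proof}
In \eqref{eq:I2a}, $\|w(T)\|^2$ and $\|w(0)\|^2$ are bounded by \eqref{eq:E3}, $|\int_0^T[w^2]_0^L\,dt|\le\|w\|^2_{L^2(0,T;L^\infty)}$ by \eqref{eq:E2}, and the last term by \eqref{eq:hw}. This proves \eqref{eq:E5}. Take $t=0$ in \eqref{eq:I2b}, drop the first term on the left and the terms $-L\beta^2$, $-2L\gamma_0^2$ on the right. The terms quadratic in $w$ and the term with $h$ are at most $C(\lambda N^2+\rho^2)$ by \eqref{eq:E3}, \eqref{eq:E2} and \eqref{eq:hw}, and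
\[
\int_0^T\big(2|\gamma_L\beta|+2|\gamma_0\alpha|\big)\,dt\le4\|w\|_{L^2(0,T;L^\infty)}N\le C(\lambda N^2+\rho N).
\]
So $3\iint v^2\le2L\int_0^T\alpha^2+C(\lambda N^2+\rho N+\rho^2)$. With \eqref{eq:E5},
\[
N^2\le\Big(\frac{2L}3+2\Big)\int_0^T\alpha^2\,dt+C_1(\lambda N^2+\rho N+\rho^2).
\]
Since $C_1\rho N\le\frac14N^2+C_1^2\rho^2$, the choice $\lambda_*=1/(4C_1)$ gives \eqref{eq:E6}.
\end{proof}

\section{A normal form for the cubic term}\label{sec:cubic}

We carry out the plan of Section~\ref{sub:cubic}. Let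
\[
B(t,x)=\int_0^xv(t,\xi)\Psi(t,\xi)\,d\xi,\qquad I(t)=B(t,L)=\int v\Psi .
\]

\begin{lemma}\label{lem:I3}
For every solution of \eqref{eq:kdv},
\begin{equation}\label{eq:I3}
\begin{aligned}
3K={}&-\Big[\int v^2B\Big]_{t=0}^{T}+\varphi''(0)\iint v^2\alpha\,e^{iPt}-\iint v^3\Psi_{xx}-\int_0^T\beta^2I\,dt\\
&-\frac12\iint v^2\Big(\int_0^xy^2\Psi\Big)-\iint vy^2B-2\int_0^T\beta uI\,dt .
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}
Take regular data. By \eqref{eq:vw}, Lemma~\ref{lem:phi} and Leibniz's rule,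
\[
(v\Psi)_t+(v\Psi)_x+(v\Psi)_{xxx}=-g\Psi+3v_{xx}\Psi_x+3v_x\Psi_{xx}=-g\Psi+3(v_x\Psi_x)_x .
\]
Integrate from $0$ to $x$. At $x=0$ we have $v\Psi=0$, $v_x\Psi_x=0$ and $(v\Psi)_{xx}=\alpha\Psi_{xx}(t,0)$, so
\[
B_t+B_x+B_{xxx}=\varphi''(0)\,\alpha\,e^{iPt}+3y\Psi_x-\int_0^xg\Psi .
\]
The regularity of $v$ shows that $B$ is admissible in Lemma~\ref{lem:K}, which we apply with $f=v$, $s=g$. At both ends $v_x=0$ and $B_{xx}=v_x\Psi+v\Psi_x=0$; moreover $B(t,0)=0$ and $v_{xx}(t,L)=u$. The bracket is therefore $-\beta^2I-2\beta uI$. The derivative in the term $3v^2y\Psi_x$ is exact: $\int3v^2y\Psi_x=\int(v^3)_x\Psi_x=-\int v^3\Psi_{xx}$. We obtain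
\[
\frac d{dt}\int v^2B=\varphi''(0)\alpha e^{iPt}\int v^2-\int v^3\Psi_{xx}-\int v^2\Big(\int_0^xg\Psi\Big)-3\int y^2v\Psi-2\int gvB-\beta^2I-2\beta uI .
\]
Integrate in time, pass to the limit as in Section~\ref{sec:prim} (the functions $B^n$ converge uniformly), and put $g=y^2/2$.
\end{proof}

The terms in the first line of \eqref{eq:I3} are cubic in undifferentiated quantities, and one factor is bounded by $C\varepsilon$ through \eqref{eq:E7}. The last two terms need more. In $\int_0^T\beta uI$, all we know of $u$ is $\|u\|_{L^2}\le\varepsilon$, so $\beta$ and $I$ must each contribute a factor $N$, and $I$ must do so uniformly in time; the bound $|I(t)|\le C\|v(t)\|$ gives $N$ only in $L^2(0,T)$. Moving the derivative in $v=w_x$ onto $\Psi$ reduces the matter to Lemma~\ref{lem:M}.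

\begin{lemma}\label{lem:Kest}
$|K|\le C\varepsilon(N+\rho)^2$.
\end{lemma}

\begin{proof}
We bound the seven terms of \eqref{eq:I3}. By \eqref{eq:E7}, $|B|\le C\varepsilon$ on $[0,T]\times[0,L]$, and in particular $|I|\le C\varepsilon$. For $t=0$ and $t=T$, \eqref{eq:E3} gives $|\int v(t)^2B(t)|\le C\varepsilon\|v(t)\|_\infty^2\le C\varepsilon(N+\rho)^2$. By \eqref{eq:E7} again,
\[
\Big|\iint v^2\alpha e^{iPt}\Big|+\Big|\iint v^3\Psi_{xx}\Big|+\Big|\int_0^T\beta^2I\,dt\Big|\le C\varepsilon N^2,
\]
and $|\int_0^xy^2\Psi|\le C\|y(t)\|^2\le C\varepsilon^2$ bounds the fifth term by $C\varepsilon^2N^2$.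

Since $\Psi(t,0)=0$, an integration by parts gives $B=w\Psi-\int_0^xw\Psi_x$, and $I=-\int w\Psi_x$ because $\Psi(t,L)=0$. By Lemma~\ref{lem:M},
\[
\sup_t\|B(t)\|+\sup_t|I(t)|\le CM\le C(N+\rho).
\]
Hence $|\int_0^T\beta uI\,dt|\le\|\beta\|_{L^2}\|u\|_{L^2}\sup_t|I|\le C\varepsilon N(N+\rho)$. For the remaining term, $y(t,x)^2=2\int_0^xyy_x$ gives $\|y(t)\|_\infty^2\le2\varepsilon\|y_x(t)\|$, so by Cauchy--Schwarz in $x$, then in $t$, and by \eqref{eq:apriori},
\[
\Big|\iint vy^2B\Big|\le\int_0^T\|y\|_\infty^2\|v\|\|B\|\,dt\le C\varepsilon M\int_0^T\|y_x\|\|v\|\,dt\le C\varepsilon^2MN\le C\varepsilon^2(N+\rho)^2 .\qedhere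
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:drift}}\label{sec:end}

Write \eqref{eq:I1} as
\begin{equation*}
\begin{aligned}
6\big(e^{iPT}\Pi y(T)-\Pi y_0\big)-\zeta\int_0^T\alpha^2\,dt={}&-\Big[\int v^2\Psi\Big]_{t=0}^T-K-\varphi''(0)e^{i\theta}\int_0^T(\beta^2-\alpha^2)\,dt\\
&+\varphi''(0)\int_0^T(\alpha^2-e^{i\theta}\beta^2)(e^{iPt}-1)\,dt,
\end{aligned}
\end{equation*}
using $\alpha^2-e^{i\theta}\beta^2=(1-e^{i\theta})\alpha^2-e^{i\theta}(\beta^2-\alpha^2)$. The first term on the right is at most $C(\lambda N+\rho)^2$ by \eqref{eq:E3}, the second is bounded by Lemma~\ref{lem:Kest}, the third by \eqref{eq:E5}, and the last is at most $CTN^2\le C\lambda N^2$ since $|e^{iPt}-1|\le|P|T$. By \eqref{eq:alg} the right side is at most $C(\lambda N^2+\rho^2)$. If $\lambda\le\lambda_*$, \eqref{eq:E6} and $\rho^2\le2(\|y_0\|^2+\|y(T)\|^2)$ give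
\[
\Big|e^{iPT}\Pi y(T)-\Pi y_0-\frac\zeta6\int_0^T\alpha^2\,dt\Big|\le C_2\lambda\int_0^T\alpha^2\,dt+C_2\big(\|y_0\|^2+\|y(T)\|^2\big).
\]
Given $\tau>0$, choose $s_\tau\in(0,1]$ with $s_\tau^{1/6}+s_\tau\le\min(\lambda_*,\tau/C_2)$. For $T\le s_\tau$ and $\varepsilon=s_\tau$ we have $\lambda\le\min(\lambda_*,\tau/C_2)$, and \eqref{eq:drift} holds with $C_\tau=C_2$. \qed

\begin{remark}[Where the hypotheses enter]
The formula for $L$ provides $\varphi$ with $\varphi=\varphi'=0$ at both ends. This removes the control from \eqref{eq:I0}, reduces the bracket \eqref{eq:br1} to one term, and gives $B_{xx}=0$ at the ends and $I=-\int w\Psi_x$ in Section~\ref{sec:cubic}. The condition that $2k+l$ is not a multiple of $3$ is used only to have $\zeta\ne0$, that is, in Theorems~\ref{thm:main} and~\ref{thm:cones}. When it fails, $e^{i\theta}=1$, the boundary term in \eqref{eq:I1} has integrand $(\alpha^2-\beta^2)e^{iPt}$, and the estimate above carries no sign. The smallness of $T$ is used to make $w$ and $v(0)$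 small in Lemma~\ref{lem:pt} and to freeze the phase $e^{iPt}$. Under \eqref{eq:H} we have $k\ne l$, so $P\ne0$, and after a time $\pi/|P|$ this phase reverses the direction of the boundary integrand in \eqref{eq:I1}. The control itself appears only in Lemma~\ref{lem:apriori} and in the term $\int_0^T\beta uI\,dt$, both times through its $L^2$-norm.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CKN}
Jean-Michel Coron, Armand Koenig, Hoai-Minh Nguyen,
\emph{On the small-time local controllability of a KdV system for critical lengths},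
arXiv:2010.04478 (2020).

\bibitem{Pazy}
Pazy, \emph{Semigroups of Linear Operators}.

\bibitem{Rosier}
Rosier, ESAIM COCV (1997).

\end{thebibliography}
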